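# Translation-Equivariant Liouville Isomorphisms and the Full Homogenized Symbol

## 1. Affine growth over a periodic medium

Let $d\ge 2$ and $\Lambda\ge 1$. Let $\Omega$ be the set of measurable fields $\mathbf a:\mathbb R^d\to\mathbb R^{d\times d}_{\rm sym}$ with $|\xi|^2\le\xi\cdot\mathbf a(x)\xi\le\Lambda|\xi|^2$ for all $x,\xi$. We write
$$\|f\|_{\underline L^2(B_r)}=\Big(\frac1{|B_r|}\int_{B_r}|f|^2\Big)^{1/2},\qquad \tau_yf=f(\cdot+y),\qquad T_y\mathbf a=\mathbf a(\cdot+y).$$
For $k\in\mathbb N=\{0,1,2,\dots\}$ let $\mathcal A_k(\mathbf a)$ be the space of $u\in H^1_{\rm loc}(\mathbb R^d)$ with $-\nabla\cdot(\mathbf a\nabla u)=0$ in $\mathbb R^d$ and $\limsup_{r\to\infty}r^{-(k+1)}\|u\|_{\underline L^2(B_r)}=0$. If $\mathbf a$ is replaced by a constant matrix $\bar{\mathbf a}$, this is the space $\bar{\mathcal A}_k$ of $\bar{\mathbf a}$-harmonic polynomials of degree at most $k$. In homogenization, $\bar{\mathbf a}$ is the homogenized matrix, and $\mathcal A_k$ has the same dimension as $\bar{\mathcal A}_k$. The question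 of this talk is whether the two spaces can be identified without choosing an origin, so that translating the polynomial corresponds to translating the solution.

We begin with the case where the answer is an easy yes. Suppose $\mathbf a\in\Omega$ is $\mathbb Z^d$-periodic, and write $\langle\cdot\rangle$ for the mean over $[0,1]^d$. By Lax–Milgram on the torus, each $e\in\mathbb R^d$ has a unique mean-zero corrector $\phi_e\in H^1_{\rm per}$ with $\nabla\cdot\mathbf a(e+\nabla\phi_e)=0$, and $\bar{\mathbf a}e=\langle\mathbf a(e+\nabla\phi_e)\rangle$.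

**Proposition 1.** Let $\mathbf a\in\Omega$ be $\mathbb Z^d$-periodic. The map $p\mapsto p+\phi_{\nabla p}$ is a linear bijection $\bar{\mathcal A}_1\to\mathcal A_1(\mathbf a)$, it commutes with $\tau_y$ for $y\in\mathbb Z^d$, and $\|(p+\phi_{\nabla p})-p\|_{\underline L^2(B_r)}=O(1)$.

*Proof.* Every affine function is $\bar{\mathbf a}$-harmonic, so $\bar{\mathcal A}_1$ consists of the functions $p(x)=e\cdot x+c$. Put $u=p+\phi_e$. Then $\nabla\cdot\mathbf a\nabla u=0$. A periodic $L^2_{\rm loc}$ function has bounded $\underline L^2(B_r)$ norm for $r\ge1$, since $B_r$ is covered by at most $Cr^d$ unit cells. Hence $\|u-p\|_{\underline L^2(B_r)}=O(1)$ and $u\in\mathcal A_1$. If $u=0$, then $p=-\phi_e$ has bounded averages, so $e=0$; then $\phi_e=0$ and $c=0$. So the map is injective. We use one fact: $\dim\mathcal A_1(\mathbf a)=\dim\bar{\mathcal A}_1=d+1$. This is a case of the Liouville theorem recalled in Section 2, applied to the law $\delta_{\mathbf a}$. So the map is bijective. Finally $\tau_yp$ has the same gradient $e$,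 and $\phi_e$ is periodic, so $\tau_yp+\phi_e=\tau_y(p+\phi_e)$. $\square$

What changes in general? The growth rate may be higher, so that one needs correctors of higher order, and the medium may be random. In the random case there is also the issue that high-order correctors need not be available as stationary fields, and one may have to give up the lowest-order part of the solutions, that is, pass to a quotient $\mathcal A_{k+1}/\mathcal A_j$. The conjecture discussed below predicts how much must be given up. We will see that it fails already for periodic media, where randomness plays no part, and that what breaks is a purely algebraic matter about polynomials.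

## 2. Stationary laws, the Liouville isomorphism, canonical extensions

Let $\mathcal F$ be the $\sigma$-algebra on $\Omega$ generated by the maps $\mathbf a\mapsto\int\mathbf a_{il}\varphi$, $\varphi\in C_c^\infty(\mathbb R^d)$, and let $\mathcal F(U)$ be generated by those with $\varphi\in C_c^\infty(U)$. As usual, fields that agree almost everywhere are identified. Let $\mathbb P$ be a probability measure on $(\Omega,\mathcal F)$ such that

- (i) $\mathbb P$ is invariant under $T_y$ for all $y\in\mathbb Z^d$ (stationarity);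
- (ii) $\mathcal F(U)$ and $\mathcal F(V)$ are independent whenever $\mathrm{dist}(U,V)\ge1$ (unit range of dependence).

Let $\bar{\mathbf a}$ be the homogenized matrix of $\mathbb P$. Set $\mathcal A_j=\bar{\mathcal A}_j=\{0\}$ for $j<0$.

*Example.* Let $\mathbf a$ be $\mathbb Z^d$-periodic and $\mathbb P=\delta_{\mathbf a}$. Then (i) holds because $T_y\mathbf a=\mathbf a$, and (ii) holds because every event has probability $0$ or $1$. So a single periodic field is an admissible law, and a statement that holds $\mathbb P$-a.s. holds for this $\mathbf a$.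

**Liouville theorem (known).** $\mathbb P$-a.s., for every $k\in\mathbb N$, $\dim\mathcal A_k=\dim\bar{\mathcal A}_k$. For every $u\in\mathcal A_{k+1}$ there is $p\in\bar{\mathcal A}_{k+1}$ with $\lim_{r\to\infty}r^{-(k+1)}\|u-p\|_{\underline L^2(B_r)}=0$, unique modulo $\bar{\mathcal A}_k$. The induced map
$$\iota_k^{\mathbf a}:\mathcal A_{k+1}/\mathcal A_k\to\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_k,\qquad u+\mathcal A_k\mapsto p+\bar{\mathcal A}_k,$$
is a linear isomorphism, and it is canonical: $\iota_k^{T_y\mathbf a}(\tau_yu+\mathcal A_k(T_y\mathbf a))=\tau_yp+\bar{\mathcal A}_k$.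

So the *top-order* parts are always identified canonically. The question is how many lower orders can be included.

**Definition (canonical extension modulo $\mathcal A_j$).** Let $-1\le j\le k$. The data are

- (a) an event $\Omega_0\in\mathcal F$ with $\mathbb P(\Omega_0)=1$ and $T_y\Omega_0=\Omega_0$ for all $y\in\mathbb Z^d$;
- (b) for each $\mathbf a\in\Omega_0$, a linear bijection $\Phi_{\mathbf a}:\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_j\to\mathcal A_{k+1}(\mathbf a)/\mathcal A_j(\mathbf a)$,

subject to

- (1) *compatibility:* $\Phi_{\mathbf a}$ maps $\bar{\mathcal A}_k/\bar{\mathcal A}_j$ onto $\mathcal A_k(\mathbf a)/\mathcal A_j(\mathbf a)$, and the map it induces on $\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_k\to\mathcal A_{k+1}/\mathcal A_k$ is $(\iota_k^{\mathbf a})^{-1}$;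
- (2) *measurability:* for each $p\in\bar{\mathcal A}_{k+1}$ there is a representative $u_{\mathbf a}$ of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$ such that $\mathbf a\mapsto u_{\mathbf a}$ is an $\mathcal F$-measurable map $\Omega_0\to H^1_{\rm loc}(\mathbb R^d)$;
- (3) *translation invariance:* for $y\in\mathbb Z^d$, $\mathbf a\in\Omega_0$, $p\in\bar{\mathcal A}_{k+1}$, we have $\Phi_{T_y\mathbf a}(\tau_yp+\bar{\mathcal A}_j)=\tau_yu+\mathcal A_j(T_y\mathbf a)$, where $u$ is any representative of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$.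

*Examples.* If $\mathbb P=\delta_{\mathbf a}$ with $\mathbf a$ periodic, then $\mathbf a\in\Omega_0$, and (3) at $\mathbf a$ says that the single map $\Phi_{\mathbf a}$ commutes with $\tau_y$, $y\in\mathbb Z^d$. Proposition 1 gives such a map for $k=0$, $j=-1$. For random laws, when $k=0$ and $d>2$, the first-order correctors exist as stationary random fields once the additive constant is fixed in a stationary way, and $p\mapsto p+\phi_{\nabla p}$ is again a canonical isomorphism $\bar{\mathcal A}_1\to\mathcal A_1$.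

**Conjecture.** Let $m=\lceil\frac d2-1\rceil$. For every $k\in\mathbb N$ there exists a canonical extension modulo $\mathcal A_j$, where $j=-1$ if $k<m$, and $j=k-m$ if $k\ge m$.

The conjecture comes from Scott Armstrong, Tuomo Kuusi and Jean-Christophe Mourrat, "Quantitative stochastic homogenization and large-scale regularity", arXiv:1705.05300 (2017). When we say "canonical extension" without specifying $j$, we mean the $j$ of the conjecture. The conjecture is false.

**Theorem A.** Let $d\ge7$, $\Lambda>1$, $k\ge3$. There are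

1. a $\mathbb Z^d$-periodic $\mathbf a_0\in\Omega$, with $\mathbb P=\delta_{\mathbf a_0}$, and
2. a non-deterministic law $\mathbb P'$ on $\Omega$, built from i.i.d. Bernoulli variables indexed by $\mathbb Z^d$,

both satisfying (i) and (ii), for which no canonical extension exists.

**Proposition C.** If $d=2$, the conjecture is true for every $\mathbb P$ satisfying (i), (ii).

For a class of laws we also determine exactly which $(j,k)$ admit a canonical extension. This is Theorem B, stated in Section 11 once its objects are defined. For general random laws with $3\le d\le6$, or with $d\ge7$ and $1\le k\le2$, existence is not settled here. This does not affect Theorem A, because the conjecture asserts existence in all cases.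

## 3. Constant-coefficient operators paired with polynomials

**Notation.** $S=\mathbb R[\xi_1,\dots,\xi_d]$; $S_i$ is the space of forms of degree $i$ ($S_i=0$ for $i<0$); $\mathfrak m=(\xi_1,\dots,\xi_d)$, with $\mathfrak m^i=S$ for $i\le0$; $\mathcal P_n$ is the space of real polynomials on $\mathbb R^d$ of degree $\le n$, with $\mathcal P_n=0$ for $n<0$. A symbol $f\in S$, or $f\in\mathbb R[[\xi]]$, acts on polynomials as $f(\nabla)$, with $\xi_i$ acting as $\partial_i$.

Let $q$ be a positive definite quadratic form, and let $L=q+L_3+L_4+\cdots\in\mathbb R[[\xi]]$ with $L_i\in S_i$; put $L_2=q$. Define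
$$K_n(L)=\{p\in\mathcal P_n:L(\nabla)p=0\},\qquad K_{-1}(L)=0 .$$
If $q(\xi)=\xi\cdot\bar{\mathbf a}\xi$, then $K_n(q)=\bar{\mathcal A}_n$.

**The pairing.** Put
$$\langle f,p\rangle=(f(\nabla)p)(0).\tag{3.1}$$
Since $\langle\xi^\alpha,x^\beta\rangle=\alpha!$ if $\alpha=\beta$ and $0$ otherwise, this is a perfect pairing of $S/\mathfrak m^{n+1}$ with $\mathcal P_n$, and of $S_i$ with the forms of degree $i$ in $x$. Clearly
$$\langle gf,p\rangle=\langle f,g(\nabla)p\rangle,\tag{3.2}$$
so differentiation by $\partial_i$ is the transpose of multiplication by $\xi_i$.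

**Dimension.** Multiplication by $q$ is injective $S_{i-2}\to S_i$, so by (3.2) its transpose $q(\nabla)$ maps degree-$i$ forms in $x$ *onto* degree-$(i-2)$ forms. Then $L(\nabla):\mathcal P_n\to\mathcal P_{n-2}$ is onto: given a target $r$ with top part $r_{i-2}$, choose a form $p_i$ with $q(\nabla)p_i=r_{i-2}$; now $r-L(\nabla)p_i$ has smaller degree, and we continue. Hence
$$\dim K_n(L)=\dim\mathcal P_n-\dim\mathcal P_{n-2}=\dim K_n(q).\tag{3.3}$$

**Harmonic forms.** Let $H_i$ be the space of degree-$i$ forms $p$ in $x$ with $q(\nabla)p=0$. By (3.2), $H_i$ is the annihilator of $qS_{i-2}$, so by finite-dimensional duality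
$$f\in S_i,\ f(\nabla)p=0\text{ for all }p\in H_i\quad\Longrightarrow\quad f\in qS_{i-2}.\tag{3.4}$$

**Translations and derivatives.** On $K_n(L)$ and its quotients $K_n(L)/K_j(L)$ we have $\tau_{e_i}=\exp(\partial_i)$ by Taylor's formula, with $\partial_i$ nilpotent. So $\partial_i=\log\tau_{e_i}$ is a polynomial in $\tau_{e_i}-1$. Therefore a linear map between two such spaces commutes with all $\tau_{e_i}$ if and only if it commutes with all $\partial_i$, that is, if and only if it is $S$-linear; in that case it commutes with $\tau_y=\exp(y\cdot\nabla)$ for all $y\in\mathbb R^d$. In particular every $\tau_y$ is unipotent on these spaces.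

## 4. Correctors of every order and the symbol $L$

Proposition 1 used one corrector. For higher growth we need a whole series. Let $\mathbf a\in\Omega$ be $\mathbb Z^d$-periodic. We look for formal series
$$w=\sum_{n\ge0}w_n,\quad w_n=\sum_{|\alpha|=n}w_\alpha(x)\xi^\alpha,\quad w_0=1,\quad w_\alpha\in H^1_{\rm per},\ \langle w_\alpha\rangle=0\ (\alpha\ne0),\qquad L=\sum_{n\ge2}L_n,$$
with $L_n\in S_n$, such that $(\nabla+\xi)\cdot\mathbf a(\nabla+\xi)w=L(\xi)w$. In degree $n\ge1$ this reads, with $w_{-1}=0$,
$$\nabla\cdot\mathbf a\nabla w_n+\nabla\cdot(\mathbf a\xi w_{n-1})+\xi\cdot\mathbf a\nabla w_{n-1}+(\xi\cdot\mathbf a\xi)w_{n-2}=\sum_{i=2}^nL_iw_{n-i},\tag{4.1}$$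
and in degree $0$ it is $\nabla\cdot\mathbf a\nabla1=0$.

**Solvability.** Suppose $w_0,\dots,w_{n-1}$ are known. By Lax–Milgram on the torus, applied coefficient by coefficient in $\xi$, (4.1) has a unique mean-zero solution $w_n$ if and only if the remaining terms have mean zero. The right side has mean $L_n$, because $\langle w_{n-i}\rangle=0$ for $i<n$ and $w_0=1$. So the condition is
$$L_n=\langle\xi\cdot\mathbf a\nabla w_{n-1}+(\xi\cdot\mathbf a\xi)w_{n-2}\rangle.\tag{4.2}$$
For $n=1$ the right side is $0$, consistent with the absence of $L_1$. For $n\ge2$, (4.2) defines $L_n$. We call $L$ the *full homogenized symbol* of $\mathbf a$. For $n=1$ we get $w_1=\sum_i\xi_i\phi_{e_i}$, and then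
$$L_2=\langle\xi\cdot\mathbf a(\nabla w_1+\xi)\rangle=\xi\cdot\bar{\mathbf a}\xi=q.$$

*Example.* If $\mathbf a$ is constant, then $w=1$ and $L=\xi\cdot\mathbf a\xi$.

**$L$ is even.** Put $w^-(\xi)=w(-\xi)$ and test $(\nabla+\xi)\cdot\mathbf a(\nabla+\xi)w=Lw$ with $w^-$ over the torus, coefficientwise:
$$L(\xi)\langle w^-w\rangle=-\big\langle(\nabla w^--\xi w^-)\cdot\mathbf a(\nabla w+\xi w)\big\rangle.$$
Replacing $\xi$ by $-\xi$ exchanges the two factors on the right, so by symmetry of $\mathbf a$ the right side is unchanged. So is $\langle w^-w\rangle=1+\cdots$, an invertible series. Hence $L(-\xi)=L(\xi)$, that is, $L_i=0$ for odd $i$.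

**Proposition 2.** For a polynomial $p$ put $Wp=\sum_\alpha w_\alpha\partial^\alpha p$ (a finite sum). For every $n\ge-1$, $W:K_n(L)\to\mathcal A_n(\mathbf a)$ is a linear bijection, and $W\tau_y=\tau_yW$ for $y\in\mathbb Z^d$. If $p\in K_{k+1}(L)$ has degree-$(k+1)$ part $p_{k+1}$, then $q(\nabla)p_{k+1}=0$ and $\iota_k^{\mathbf a}(Wp+\mathcal A_k)=p_{k+1}+\bar{\mathcal A}_k$.

*Proof.* **Step 1: the intertwining identity.** The aim is
$$\nabla\cdot\mathbf a\nabla(Wp)=W(L(\nabla)p)\qquad\text{for every polynomial }p.\tag{4.3}$$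
By the product rule (polynomial times distribution),
$$\nabla\cdot\mathbf a\nabla(Wp)=\sum_\alpha\Big[(\nabla\cdot\mathbf a\nabla w_\alpha)\partial^\alpha p+\sum_i\big(e_i\cdot\mathbf a\nabla w_\alpha+\nabla\cdot(\mathbf ae_iw_\alpha)\big)\partial_i\partial^\alpha p+\sum_{i,l}\mathbf a_{il}w_\alpha\partial_i\partial_l\partial^\alpha p\Big].$$
The total coefficient of $\partial^\gamma p$ is the coefficient of $\xi^\gamma$ on the left side of (4.1) with $n=|\gamma|$ (it is $0$ for $\gamma=0$). By (4.1) it equals the coefficient of $\xi^\gamma$ in $L(\xi)w$, and summing over $\gamma$ gives $\sum_\alpha w_\alpha\partial^\alpha(L(\nabla)p)$.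

**Step 2: growth and injectivity.** The aim is that $W$ maps $K_n(L)$ injectively into $\mathcal A_n(\mathbf a)$. If $L(\nabla)p=0$, then $Wp$ is $\mathbf a$-harmonic by (4.3), and $Wp\in H^1_{\rm loc}$. If $p\ne0$ has degree $i\ge1$ and top part $p_i$, then $Wp-p_i=(p-p_i)+\sum_{\alpha\ne0}w_\alpha\partial^\alpha p$, and since periodic functions have bounded averages,
$$\|Wp-p_i\|_{\underline L^2(B_r)}=O(r^{i-1}).\tag{4.4}$$
If $i=0$, then $Wp=p$. Since $\|p_i\|_{\underline L^2(B_r)}=cr^i$ with $c>0$, we get $Wp\in\mathcal A_i$ and $Wp\ne0$.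

**Step 3: surjectivity.** The case $n=-1$ is trivial. For $n\ge0$, (3.3) and the Liouville theorem for $\delta_{\mathbf a}$ give $\dim K_n(L)=\dim\bar{\mathcal A}_n=\dim\mathcal A_n(\mathbf a)$, so $W$ is bijective.

**Step 4: the leading part and equivariance.** The degree-$(k-1)$ part of $L(\nabla)p=0$ is $q(\nabla)p_{k+1}=0$. If $p_{k+1}\ne0$, (4.4) says $\|Wp-p_{k+1}\|_{\underline L^2(B_r)}=O(r^k)$; if $p_{k+1}=0$, then $Wp\in\mathcal A_k$. Either way $\iota^{\mathbf a}_k(Wp+\mathcal A_k)=p_{k+1}+\bar{\mathcal A}_k$. Finally $W\tau_y=\tau_yW$ for $y\in\mathbb Z^d$ because the $w_\alpha$ are periodic. $\square$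

So, as a space with translations, $\mathcal A_n(\mathbf a)$ *is* $K_n(L)$, without any quotient. But the conjecture compares it with $K_n(q)$.

## 5. A laminate, and the failure of harmonic input at degree four

The first thing to try is to imitate Proposition 1: send an $\bar{\mathbf a}$-harmonic polynomial $p$ to $Wp$. For $\deg p\le3$ this is correct. Since $L_2=q$ and $L_3=0$, we have $L(\nabla)p=q(\nabla)p$ on $\mathcal P_3$, so $K_n(L)=K_n(q)$ for $n\le3$, and $W$ itself is an equivariant bijection $\bar{\mathcal A}_n\to\mathcal A_n(\mathbf a)$.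

At degree $4$ this stops. If $p$ is $\bar{\mathbf a}$-harmonic of degree $4$ with top part $p_4$, then (4.3) gives $\nabla\cdot\mathbf a\nabla(Wp)=W(L_4(\nabla)p)=L_4(\nabla)p_4$, a constant that may be nonzero. Here is a medium where it is.

**The laminate.** Let $d\ge3$, $\Lambda>1$, $\theta=\sqrt\Lambda$, and
$$\mathbf a_0(x)=\theta\,\mathrm{diag}(1,b(x_1),1,\dots,1),\qquad b(x_1)=1+\beta\cos(2\pi x_1),\tag{5.1}$$
with $\beta>0$ so small that $\Lambda^{-1/4}\le b\le\Lambda^{1/4}$. All eigenvalues lie in $[\Lambda^{1/4},\Lambda^{3/4}]$, so $\mathbf a_0\in\Omega$. Functions of $x_1$ alone solve (4.1): for such $w$ we have $\nabla\cdot\mathbf a_0\nabla w=\theta w''$, and $\nabla\cdot(\mathbf a_0\xi w)=\xi\cdot\mathbf a_0\nabla w=\theta\xi_1w'$, and $\xi\cdot\mathbf a_0\xi=\theta(|\xi|^2+(b-1)\xi_2^2)$. So (4.1) becomes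
$$\theta\big[w_n''+2\xi_1w_{n-1}'+(|\xi|^2+(b-1)\xi_2^2)w_{n-2}\big]=\sum_{i=2}^nL_iw_{n-i}.$$

- $n=1$: $\theta w_1''=0$, so $w_1=0$.
- $n=2$: taking means, $L_2=\theta|\xi|^2$. Then $w_2''=-\beta\cos(2\pi x_1)\xi_2^2$, so $w_2=\frac{\beta}{4\pi^2}\cos(2\pi x_1)\,\xi_2^2$.
- $n=3$: $L_3=\theta\langle\xi_1w_2'\rangle=0$ (recall $w_1=0$).
- $n=4$: since $\langle w_3'\rangle=0$ and $\langle w_2\rangle=0$, (4.2) gives $L_4=\theta\langle(b-1)w_2\rangle\xi_2^2=\theta\,\frac{\beta^2}{4\pi^2}\langle\cos^2(2\pi x_1)\rangle\,\xi_2^4=\dfrac{\theta\beta^2}{8\pi^2}\,\xi_2^4$.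

So $\bar{\mathbf a}=\theta I$ and $q=\theta|\xi|^2$. At the complex point $\xi=(\mathrm i,1,0,\dots,0)$ we have $q=0$ and $L_4\ne0$. Hence
$$q\nmid L_4.\tag{5.2}$$
For instance, $p=x_1^4-6x_1^2x_2^2+x_2^4$ is harmonic, $\partial_2^4p=24$, and $\nabla\cdot\mathbf a_0\nabla(Wp)=3\theta\beta^2/\pi^2\ne0$.

**A repair, and its cost.** Since $\dim K_4(L)=\dim K_4(q)$, one can repair the map by a quadratic correction. For any periodic $\mathbf a$, we have $q(\nabla)(x\cdot\bar{\mathbf a}^{-1}x)=2\,\mathrm{tr}(\bar{\mathbf a}\bar{\mathbf a}^{-1})=2d$, so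
$$p\mapsto p-\frac{L_4(\nabla)p_4}{2d}\,x\cdot\bar{\mathbf a}^{-1}x\tag{5.3}$$
maps $K_4(q)$ bijectively onto $K_4(L)$: the image is killed by $L(\nabla)$, the map is injective because it is the identity plus a map lowering the degree, and the dimensions agree. Does (5.3) commute with $\partial_i$? Applied to $\partial_ip$, which has degree $\le3$, (5.3) does nothing; but $\partial_i$ of (5.3) contains the linear function $-\frac{L_4(\nabla)p_4}{2d}\partial_i(x\cdot\bar{\mathbf a}^{-1}x)$. So (5.3) commutes with translations modulo $\mathcal P_1=K_1(q)=K_1(L)$, and not exactly when $L_4(\nabla)p_4\ne0$ for some $p$.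

Thus for $k=3$ and $j=1$ the quotient absorbs the defect, while for smaller $j$ this particular repair fails. We must ask whether *every* repair fails, and keep track of $j$. In dimensions $7$ and $8$ we have $m=3$, and the conjecture for $k=3$ takes $j=0$; for $d\ge9$ it takes $j=-1$.

## 6. Equivariant maps without a quotient are differential operators

For $j=-1$ a short argument decides the matter: an equivariant map is determined by one linear functional, evaluation at the origin.

**Proposition 3.** Let $q,L$ be as in Section 3. If there is a linear bijection $\Theta:K_n(q)\to K_n(L)$ commuting with $\tau_{e_1},\dots,\tau_{e_d}$, then $q\mid L_i$ in $S$ for all $2\le i\le n$.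

*Proof.* **Step 1: $\Theta=h(\nabla)$ for some $h\in S$.** By Section 3, $\Theta$ commutes with all $\tau_y$, $y\in\mathbb R^d$. The functional $p\mapsto(\Theta p)(0)$ on $K_n(q)$ extends to $\mathcal P_n$, so by the perfect pairing it equals $\langle h,\cdot\rangle$ for some $h\in S$. Then
$$(\Theta p)(y)=(\tau_y\Theta p)(0)=(\Theta\tau_yp)(0)=\langle h,\tau_yp\rangle=(h(\nabla)p)(y).$$

**Step 2: $h_0:=h(0)\ne0$.** Applied to the constant $1$: $\Theta1=h_0$, and $\Theta$ is injective.

**Step 3: the first bad $L_i$.** Let $i_0$ be the smallest $i$ with $q\nmid L_i$, and suppose $i_0\le n$. Let $p\in H_{i_0}\subset K_n(q)$. Then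
$$0=L(\nabla)\Theta p=h(\nabla)L(\nabla)p=h(\nabla)\sum_{i\le i_0}L_i(\nabla)p .$$
For $i<i_0$ we have $L_i(\nabla)p=(L_i/q)(\nabla)\,q(\nabla)p=0$. The term $L_{i_0}(\nabla)p$ is a constant, so $h_0L_{i_0}(\nabla)p=0$, hence $L_{i_0}(\nabla)p=0$ for all $p\in H_{i_0}$. By (3.4), $q\mid L_{i_0}$, a contradiction. $\square$

This already contradicts the conjecture in some cases. If $d\ge9$, then $m\ge4$, and for $3\le k<m$ the conjecture has $j=-1$. By Proposition 2, a canonical extension for $\delta_{\mathbf a_0}$ would give a bijection as in Proposition 3 with $n=k+1\ge4$, against (5.2). For $k\ge m$, and in particular for all $k\ge3$ when $d\in\{7,8\}$, there is a quotient. Then evaluation at $0$ is not defined on $K_n/K_j$, and Step 1 has no starting point. Only derivatives of order at least $j+1$ at the origin can be used, and there are many of those.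

## 7. The dual module and the obstruction with a quotient

**Dual modules.** This step translates equivariant maps between the quotients into $S$-linear maps between quotients of ideals. Fix $-1\le j\le k$, and set $n=k+1$ and $s=j+1$. Replace $L$ by its truncation at degree $\max(n,2)$; this does not change $L(\nabla)$ on $\mathcal P_n$. Write $(L)$ for the ideal generated in $S$. Let $-1\le i\le n$ and $p\in\mathcal P_n$. By (3.2), $p$ annihilates $(L)+\mathfrak m^{i+1}$ if and only if all derivatives of $L(\nabla)p$ vanish at $0$ and $\deg p\le i$, that is, if and only if $p\in K_i(L)$. By duality between $\mathcal P_n$ and $S/\mathfrak m^{n+1}$, $K_i(L)^\perp=(L)+\mathfrak m^{i+1}$. Therefore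
$$(K_n(L)/K_j(L))^*\cong N_L:=\big((L)+\mathfrak m^s\big)/\big((L)+\mathfrak m^{n+1}\big),\tag{7.1}$$
where the transpose of $\partial_i$ is multiplication by $\xi_i$. The module $N_L$ is the image of $\mathfrak m^s$ in $S/((L)+\mathfrak m^{n+1})$. The annihilator of $K_k(L)/K_j(L)$ in $N_L$ is the image of $\mathfrak m^n$.

For $L=q$ put $R:=S/(q)$, a graded ring; then
$$N_q=\bigoplus_{i=s}^nR_i,$$
where multiplication by $\xi_i$ sends $R_n$ to $0$. For $d\ge2$ the form $q$ is irreducible: its factors would be real linear forms, and a product of two of these has a nontrivial real zero. So $q$ is prime in the UFD $S$, and $R$ is a domain. Monomials are nonzero in $R$, because the prime $q$ divides no linear form.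

In this language, Proposition 3 used that $N_L$ is generated by one element, the image of $1$. For $s\ge1$ it is generated by the images of all forms in $S_s$, and an $S$-linear map must respect the relations $\xi_if=\xi_{i'}g$ between them. The next lemma says that these relations are as good as having one generator.

**Lemma 4.** Let $d\ge3$, $s\ge1$, $e\ge0$, and let $c:S_s\to R_{s+e}$ be linear with $\xi_ic(f)=\xi_{i'}c(g)$ whenever $f,g\in S_s$ and $\xi_if=\xi_{i'}g$. Then there is $h\in R_e$ with $c(f)=hf$ for all $f\in S_s$.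

*Proof.* **Step 1: a multiplier in the fraction field.** Let $\xi^\alpha=\xi_i\xi^\gamma$ and $\xi^{\alpha'}=\xi_{i'}\xi^\gamma$ with $|\gamma|=s-1$. Then $\xi_{i'}\xi^\alpha=\xi_i\xi^{\alpha'}$, so $\xi_{i'}c(\xi^\alpha)=\xi_ic(\xi^{\alpha'})$. Multiplying by $\xi^\gamma$, we get $c(\xi^\alpha)/\xi^\alpha=c(\xi^{\alpha'})/\xi^{\alpha'}$ in $\mathrm{Frac}(R)$. Any two monomials of degree $s$ are joined by such moves, so there is $\eta\in\mathrm{Frac}(R)$ with $c(f)=\eta f$ for all monomials, hence for all $f\in S_s$.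

**Step 2: $\eta$ lies in $R$.** Put $g_2=c(\xi_2^s)=\eta\xi_2^s$ and $g_3=c(\xi_3^s)=\eta\xi_3^s$, so that $\xi_3^sg_2=\xi_2^sg_3$ in $R$. Since $q$ has a nonzero $\xi_1^2$-coefficient, $R=B\oplus\xi_1B$ is free over $B=\mathbb R[\xi_2,\dots,\xi_d]$. Compare $B$-coordinates: for each coordinate pair, $\xi_3^s\cdot(\text{coordinate of }g_2)=\xi_2^s\cdot(\text{coordinate of }g_3)$. In the UFD $B$ the elements $\xi_2,\xi_3$ are coprime, so $\xi_2^s$ divides both coordinates of $g_2$. Hence $g_2=\xi_2^sh$ with $h\in R$ homogeneous of degree $e$, and $\eta=h$. $\square$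

*Remark.* The hypothesis $d\ge3$ matters. For $d=2$, $q=\xi_1^2+\xi_2^2$, $s=1$, $e=0$, let $c(\xi_1)=-\xi_2$ and $c(\xi_2)=\xi_1$. The only relation to check is $\xi_1c(\xi_2)=\xi_2c(\xi_1)$ (up to scalars), that is, $\xi_1^2=-\xi_2^2$, which holds in $R$. But $c$ is not multiplication by a real number.

**Proposition 5.** Let $d\ge3$, $-1\le j\le k$, $n=k+1$. If there is a linear bijection $\Theta:K_n(q)/K_j(q)\to K_n(L)/K_j(L)$ commuting with $\tau_{e_1},\dots,\tau_{e_d}$, then $q\mid L_i$ for all $2\le i\le k+1-\max(j,0)$.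

*Proof.* If $j=-1$, this is Proposition 3. Let $j\ge0$, so $s=j+1\ge1$, and the bound is $k+1-j=n-s+1$. If $n=s$, the bound is $1$ and there is nothing to prove. So let $n>s$. Let $i_0$ be the smallest $i$ with $q\nmid L_i$ (if there is none, or if $i_0>n$, we are done); since $L_2=q$, $i_0\ge3$.

**Step 1: pass to the dual.** $\Theta$ is $S$-linear by Section 3, so its transpose $\Theta^*:N_L\to N_q$ is an $S$-linear bijection. Composing with the surjection $\mathfrak m^s\to N_L$ we get a *surjective $S$-linear map*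
$$\psi:\mathfrak m^s\to N_q=\bigoplus_{i=s}^nR_i\quad\text{vanishing on }\mathfrak m^s\cap\big((L)+\mathfrak m^{n+1}\big).$$

**Step 2: $\psi$ is multiplication by one element $h$, up to the top degree.** For $f\in S_s$ write $\psi(f)=\sum_{e=0}^{n-s}\psi_e(f)$ with $\psi_e(f)\in R_{s+e}$. If $\xi_if=\xi_{i'}g$, then $\xi_i\psi(f)=\psi(\xi_if)=\xi_{i'}\psi(g)$ in $N_q$. Reading this in degree $s+e+1\le n$ gives $\xi_i\psi_e(f)=\xi_{i'}\psi_e(g)$ for $e\le n-s-1$. In degree $n+1$ nothing is recorded, so $\psi_{n-s}$ is not controlled. By Lemma 4 there are $h_e\in R_e$ with $\psi_e(f)=h_ef$ for $e\le n-s-1$. Put $h=\sum_{e\le n-s-1}h_e$. Then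
$$\psi(f)\in hf+R_n\quad(f\in S_s),\tag{7.2}$$
$$\psi(f)=hf\ \text{ in }\bigoplus_{i\le n}R_i\quad(f\in\mathfrak m^{s+1}),\tag{7.3}$$
where in (7.3) components of degree $>n$ are dropped. For (7.3), write $f=\sum_af_at_a$ with $t_a\in S_s$, $f_a\in\mathfrak m$; then $\psi(f)=\sum_af_a\psi(t_a)$, and the errors in $R_n$ are killed by the $f_a$.

**Step 3: $h_0\ne0$.** Since $s<n$, (7.2) and (7.3) show that the degree-$s$ components of the elements $\psi(f)$, $f\in\mathfrak m^s$, form the space $h_0R_s$. By surjectivity this is $R_s\ne0$, so $h_0\in\mathbb R\setminus\{0\}$.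

**Step 4: $s=1$.** The aim is $i_0\ge k+2$. Here $L\in\mathfrak m^2=\mathfrak m^{s+1}$, so (7.3) gives $0=\psi(L)=hL$. Since $L_i=0$ in $R$ for $i<i_0$, the degree-$i_0$ component of $hL$ is $h_0L_{i_0}\ne0$. This is a contradiction if $i_0\le n$. So $i_0\ge n+1=k+2$, as required since $k+1-\max(j,0)=k+1$ for $j=0$.

**Step 5: $s\ge2$.** Now $L$ itself need not lie in $\mathfrak m^s$, so we multiply it up. Let $g=\xi_1^{s-2}$. Then $Lg\in\mathfrak m^s\cap(L)$, so
$$0=\psi(Lg)=\psi(qg)+\psi((L-q)g).$$
By (7.2), $\psi(qg)\in hqg+R_n=R_n$, since $q=0$ in $R$. By (7.3), $\psi((L-q)g)=h(L-q)g$, since $(L-q)g\in\mathfrak m^{s+1}$. Hence all components of $h(L-q)g$ of degree $<n$ vanish in $R$. Its component of degree $i_0+s-2$ is $h_0L_{i_0}g$, because $L_i=0$ in $R$ for $i<i_0$; and this is nonzero because $R$ is a domain and $g$ is a monomial. So $i_0+s-2\ge n$, that is, $i_0\ge n-s+2=k+2-j$. $\square$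

For $k=3$, $j=1$ the bound is $3$ and Proposition 5 says nothing about $L_4$. This agrees with (5.3), which gave an equivariant bijection in that case.

## 8. The deterministic counterexample

*Proof of Theorem A, part 1.* Let $d\ge7$, $\Lambda>1$, $k\ge3$, $n=k+1$, and $\mathbb P=\delta_{\mathbf a_0}$ with the laminate (5.1). By Section 2, (i) and (ii) hold. Suppose a canonical extension exists, with the $j$ of the conjecture.

**Step 1: an equivariant bijection of polynomial spaces.** Since $\mathbb P(\Omega_0)=1$, $\mathbf a_0\in\Omega_0$. As $T_y\mathbf a_0=\mathbf a_0$, condition (3) says $\Phi_{\mathbf a_0}\tau_y=\tau_y\Phi_{\mathbf a_0}$ for $y\in\mathbb Z^d$. By Proposition 2, $W$ maps $K_n(L)$ onto $\mathcal A_n(\mathbf a_0)$ and $K_j(L)$ onto $\mathcal A_j(\mathbf a_0)$, equivariantly. So $W^{-1}\Phi_{\mathbf a_0}:K_n(q)/K_j(q)\to K_n(L)/K_j(L)$ is a linear bijection commuting with all $\tau_{e_i}$.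

**Step 2: the bound reaches $4$.** Since $d\ge7$, $m=\lceil\frac d2-1\rceil\ge3$. If $k<m$, then $j=-1$ and $k+1-\max(j,0)=k+1\ge4$. If $k\ge m$, then $j=k-m\ge0$ and $k+1-\max(j,0)=m+1\ge4$. In both cases Proposition 5 gives $q\mid L_4$, contradicting (5.2). $\square$

## 9. An i.i.d. law made by local changes of variables

The periodic law is an extreme case. To obtain a non-deterministic law, we distort the laminate by random local diffeomorphisms. These change the coefficients but transform the solutions in a known way.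

**Construction.** Let $\mathbf a_0\in\Omega$ be $\mathbb Z^d$-periodic. For an orientation-preserving diffeomorphism $F$ put
$$F_*\mathbf a=\Big(\frac{DF\,\mathbf a\,DF^T}{\det DF}\Big)\circ F^{-1}.$$
Let $G$ be a smooth orientation-preserving diffeomorphism of $\mathbb R^d$ equal to the identity outside a compact subset of $B_{1/4}$, and assume $G_*\mathbf a_0\in\Omega$ and $D:=G_*\mathbf a_0-\mathbf a_0\ne0$. Since $G$ maps that compact set to itself, $D$ is supported in a compact subset of $B_{1/4}$. For $\omega\in\{0,1\}^{\mathbb Z^d}$ let $F_\omega(x)=z+G(x-z)$ if $x\in B_{1/4}(z)$, $z\in\mathbb Z^d$ and $\omega_z=1$, and $F_\omega(x)=x$ otherwise. This is a smooth diffeomorphism, since the balls are disjoint. By periodicity of $\mathbf a_0$,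
$$\mathbf a_\omega:=(F_\omega)_*\mathbf a_0=\mathbf a_0+\sum_{z\in\mathbb Z^d}\omega_zD(\cdot-z)\in\Omega.\tag{9.1}$$
Let $\mathbb P_{\mathbf a_0,G}$ be the law of $\mathbf a_\omega$ for $\omega$ i.i.d. Bernoulli$(1/2)$.

*Example.* For the laminate (5.1) with $d\ge3$, take $G(x)=x+\varepsilon\eta(x)e_3$ with $0\ne\eta\in C_c^\infty(B_{1/4})$ and $\varepsilon>0$ small; for $\varepsilon\sup|\nabla\eta|<1$ this is an orientation-preserving diffeomorphism. Here $DG=I+\varepsilon e_3\otimes\nabla\eta$, its first row is $e_1$, and $\det DG=1+\varepsilon\partial_3\eta$. So $(G_*\mathbf a_0)_{11}=\big(\theta/(1+\varepsilon\partial_3\eta)\big)\circ G^{-1}\not\equiv\theta$, because $\partial_3\eta\not\equiv0$ for a nonzero compactly supported $\eta$. Hence $D\ne0$. The eigenvalues of $\mathbf a_0$ lie in $[\Lambda^{1/4},\Lambda^{3/4}]$, which is inside $(1,\Lambda)$, so for small $\varepsilon$ those of $G_*\mathbf a_0$ stay in $[1,\Lambda]$. We set $\mathbb P'=\mathbb P_{\mathbf a_0,G}$.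

**Hypotheses (i) and (ii).** By (9.1), $T_y\mathbf a_\omega=\mathbf a_{\sigma_y\omega}$ with $(\sigma_y\omega)_z=\omega_{z+y}$, so (i) holds. Also
$$F_{\sigma_y\omega}(x)=F_\omega(x+y)-y.\tag{9.2}$$
The restriction $\mathbf a_\omega|_U$ depends only on those $\omega_z$ with $B_{1/4}(z)\cap U\ne\emptyset$. If $\mathrm{dist}(U,V)\ge1$, no ball of diameter $1/2$ meets both sets, so $\mathcal F(U)$ and $\mathcal F(V)$ are independent.

**The labels are measurable functions of the field.** Choose $(i,l)$ and $\psi\in C_c^\infty(B_{1/4})$ with $\int\psi D_{il}\ne0$. Let $\omega_z(\mathbf a)=1$ if $\int\psi(x-z)(\mathbf a-\mathbf a_0)_{il}\,dx\ne0$, and $0$ otherwise. This is $\mathcal F$-measurable. By (9.1), $\omega(\mathbf a_\omega)=\omega$; by periodicity of $\mathbf a_0$, $\omega(T_y\mathbf a)=\sigma_y\omega(\mathbf a)$. Let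
$$\Omega'=\{\mathbf a\in\Omega:\mathbf a=\mathbf a_{\omega(\mathbf a)}\}.$$
It is measurable, being described by the equations $\int\varphi\,\mathbf a_{i'l'}=\int\varphi\,(\mathbf a_0)_{i'l'}+\sum_z\omega_z(\mathbf a)\int\varphi D_{i'l'}(\cdot-z)$ (finite sums) with $\varphi$ in a countable subset of $C_c^\infty$ dense in $L^1$. It has full measure and is translation invariant, since $\mathbf a=\mathbf a_{\omega(\mathbf a)}$ gives $T_y\mathbf a=\mathbf a_{\sigma_y\omega(\mathbf a)}=\mathbf a_{\omega(T_y\mathbf a)}$. For $\mathbf a\in\Omega'$ write $F_{\mathbf a}=F_{\omega(\mathbf a)}$. By (9.2),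
$$F_{T_y\mathbf a}(x)=F_{\mathbf a}(x+y)-y.\tag{9.3}$$

**Solutions.** We show how the spaces $\mathcal A_i$ transform. Let $F=F_\omega$. For $v\in H^1_{\rm loc}$ and $\varphi\in C_c^\infty$, substitute $x=F(x')$ and use $\nabla(v\circ F)=DF^T(\nabla v)\circ F$:
$$\int\nabla\varphi\cdot\mathbf a_\omega\nabla v=\int\nabla(\varphi\circ F)\cdot\mathbf a_0\nabla(v\circ F).$$
Since $\varphi\mapsto\varphi\circ F$ is a bijection of $C_c^\infty$, $v$ is $\mathbf a_\omega$-harmonic if and only if $v\circ F$ is $\mathbf a_0$-harmonic. Moreover $|F^{\pm1}(x)-x|\le\frac12$ and $DF^{\pm1}$ are bounded uniformly in $x,\omega$, so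
$$\|v\circ F^{\pm1}\|_{\underline L^2(B_r)}\le C\|v\|_{\underline L^2(B_{r+1})}\qquad(r\ge1).$$
Growth conditions are therefore preserved, and for all $i\ge-1$
$$\mathcal A_i(\mathbf a_\omega)=\{u\circ F_\omega^{-1}:u\in\mathcal A_i(\mathbf a_0)\}.\tag{9.4}$$
If $p\in\mathcal P_i$ with $i\ge1$, then $|p\circ F^{-1}-p|=O(r^{i-1})$ on $B_r$. Combined with the previous bound applied to $u-p$,
$$\|u-p\|_{\underline L^2(B_r)}=o(r^i)\ \Longrightarrow\ \|u\circ F_\omega^{-1}-p\|_{\underline L^2(B_r)}=o(r^i).\tag{9.5}$$

**The homogenized matrix.** Let $q'$ be the quadratic form of the homogenized matrix of $\mathbb P_{\mathbf a_0,G}$, and $q$ that of $\mathbf a_0$. We show $q'\in\mathbb Rq$, so that the spaces $\bar{\mathcal A}_n$ are $K_n(q)$ for both laws; only this is used. Let $h$ be a quadratic form in $x$ with $q(\nabla)h=0$. Then $L(\nabla)h=q(\nabla)h=0$, so $u=Wh\in\mathcal A_2(\mathbf a_0)$ and $\|u-h\|_{\underline L^2(B_r)}=O(r)$. By (9.4) and (9.5), for every $\omega$ the function $v=u\circ F_\omega^{-1}$ lies in $\mathcal A_2(\mathbf a_\omega)$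 and $\|v-h\|_{\underline L^2(B_r)}=o(r^2)$. For a.e. $\omega$ the Liouville theorem for $\mathbb P_{\mathbf a_0,G}$ gives $p'\in K_2(q')$ with $\|v-p'\|_{\underline L^2(B_r)}=o(r^2)$. Hence $p'-h\in\mathcal P_1$ and $q'(\nabla)h=q'(\nabla)p'=0$. So the kernel of $q(\nabla)$ on quadratic forms is contained in that of $q'(\nabla)$. Both are hyperplanes, so they coincide, and by the perfect pairing $q'$ is a multiple of $q$.

## 10. Removing the randomness with unipotent maps

For a random law, condition (3) relates $\Phi_{\mathbf a}$ to $\Phi_{T_y\mathbf a}$, which are different maps, so no single $\Phi_{\mathbf a}$ is visibly equivariant. After undoing the change of variables, all these maps live in one finite-dimensional space, and the following lemma makes them equivariant.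

**Lemma 6.** Let $T$ preserve a probability measure $\mathbb P$, let $V$ be a finite-dimensional normed space, $U:V\to V$ unipotent, and $X$ a $V$-valued random variable with $X\circ T=UX$ a.s. Then $UX=X$ a.s.

*Proof.* Since $T$ preserves null sets, induction gives $X\circ T^N=U^NX$ a.s., so $X$ and $U^NX$ have the same law for $N\ge0$. If $Ux\ne x$, then $N\mapsto U^Nx=\sum_l\binom Nl(U-1)^lx$ is a nonconstant polynomial in $N$ (a finite sum), so $|U^Nx|\to\infty$. Hence for every $\rho>0$
$$\mathbb P(|X|>\rho)=\mathbb P(|U^NX|>\rho)\ge\mathbb P(UX\ne X,\ |U^NX|>\rho)\longrightarrow\mathbb P(UX\ne X)\qquad(N\to\infty).$$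
Let $\rho\to\infty$; the left side tends to $0$. $\square$

**Proposition 7.** Let $\mathbb P=\mathbb P_{\mathbf a_0,G}$, $-1\le j\le k$, $n=k+1$, and suppose a canonical extension modulo $\mathcal A_j$ exists. Then there is a linear bijection $K_n(q)/K_j(q)\to K_n(L)/K_j(L)$ commuting with all $\tau_{e_i}$, where $L$ is the full homogenized symbol of $\mathbf a_0$.

*Proof.* **Step 1: pull back to $\mathbf a_0$.** For $\mathbf a\in\Omega_0\cap\Omega'$ define
$$M_{\mathbf a}:\bar{\mathcal A}_n/\bar{\mathcal A}_j\to\mathcal A_n(\mathbf a_0)/\mathcal A_j(\mathbf a_0),\qquad M_{\mathbf a}(p+\bar{\mathcal A}_j)=u\circ F_{\mathbf a}+\mathcal A_j(\mathbf a_0),$$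
where $u$ is any representative of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$. By (9.4), $M_{\mathbf a}$ is a well-defined linear bijection.

**Step 2: $\mathbf a\mapsto M_{\mathbf a}$ is measurable.** The kernels of the restrictions $\mathcal A_n(\mathbf a_0)\to L^2(B_\rho)$ are finite-dimensional, decrease in $\rho$ and have intersection $\{0\}$. So for some $\rho$ the restriction is injective, and then it is a linear homeomorphism onto a closed finite-dimensional subspace of $L^2(B_\rho)$. The map $F_{\mathbf a}|_{B_\rho}$ depends only on the finitely many labels $\omega_z(\mathbf a)$ with $B_{1/4}(z)\cap B_\rho\ne\emptyset$. For each of the finitely many values of these labels, $u\mapsto(u\circ F_{\mathbf a})|_{B_\rho}$ is a fixed continuous linear map $L^2(B_{\rho+1})\to L^2(B_\rho)$. With the representative $u_{\mathbf a}$ from (2), $\mathbf a\mapsto(u_{\mathbf a}\circ F_{\mathbf a})|_{B_\rho}$ is measurable, hence so is $\mathbf a\mapsto u_{\mathbf a}\circ F_{\mathbf a}\in\mathcal A_n(\mathbf a_0)$. Let $p$ run through a basis.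

**Step 3: a cocycle relation.** If $u$ represents $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$, then by (3) $\tau_yu$ represents $\Phi_{T_y\mathbf a}(\tau_yp+\bar{\mathcal A}_j)$, and by (9.3)
$$(\tau_yu)\circ F_{T_y\mathbf a}(x)=u\big(F_{\mathbf a}(x+y)-y+y\big)=\tau_y(u\circ F_{\mathbf a})(x).$$
Thus $M_{T_y\mathbf a}=\tau_yM_{\mathbf a}\tau_y^{-1}$ on the translation-invariant, full-measure event $\Omega_0\cap\Omega'$.

**Step 4: apply Lemma 6.** The $\tau_y$, $y\in\mathbb Z^d$, are unipotent on $\bar{\mathcal A}_n/\bar{\mathcal A}_j$ and, by Proposition 2, on $\mathcal A_n(\mathbf a_0)/\mathcal A_j(\mathbf a_0)\cong K_n(L)/K_j(L)$. So $M\mapsto\tau_yM\tau_y^{-1}$ is unipotent, being the product of two commuting unipotent maps (left and right composition). Lemma 6 with $X=M_{\mathbf a}$ and $T=T_{e_i}$, $i=1,\dots,d$, gives $\tau_{e_i}M_{\mathbf a}=M_{\mathbf a}\tau_{e_i}$ for all $i$, for a.e. $\mathbf a$. For any such $\mathbf a$, $W^{-1}M_{\mathbf a}$ is the required bijection. $\square$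

*Proof of Theorem A, part 2.* Let $d\ge7$, $\Lambda>1$, $k\ge3$, and let $\mathbb P'$ be the law of Section 9 built from the laminate. It satisfies (i) and (ii), and it is non-deterministic since $D\ne0$. If a canonical extension existed, Propositions 7 and 5 would give $q\mid L_i$ for $2\le i\le k+1-\max(j,0)$. By Step 2 of Section 8 this bound is at least $4$, so $q\mid L_4$, contradicting (5.2). $\square$

## 11. Divisibility by $q$ is exactly the condition

**Theorem B.** Let $d\ge3$ and let $\mathbf a_0\in\Omega$ be $\mathbb Z^d$-periodic. Let $L=\sum_{i\ge2}L_i\in\mathbb R[[\xi]]$ be its full homogenized symbol ($L_2=q$, $L_i=0$ for odd $i$). Let $\mathbb P$ be $\delta_{\mathbf a_0}$ or a law $\mathbb P_{\mathbf a_0,G}$ from Section 9. For $-1\le j\le k$, a canonical extension modulo $\mathcal A_j$ exists **iff** $q$ divides $L_i$ in $S$ for all $2\le i\le k+1-\max(j,0)$. In particular, the canonical extension of the conjecture exists for $\mathbb P$ iff $q\mid L_i$ for all $4\le i\le\min(k,m)+1$. So for these laws it always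 exists if $d\le6$ or $k\le2$. Moreover, for every $n$ there is an isomorphism $K_n(L)\to\mathcal A_n(\mathbf a_0)$, with no quotient, that commutes with $\mathbb Z^d$-translations.

*Proof of necessity.* For $\mathbb P_{\mathbf a_0,G}$ combine Proposition 7 with Proposition 5. For $\delta_{\mathbf a_0}$, Step 1 of Section 8 works for any periodic $\mathbf a_0$ and any $-1\le j\le k$; then apply Proposition 5.

*Proof of sufficiency.* Let $n=k+1$, $s=j+1$, and assume $q\mid L_i$ for $2\le i\le t:=k+1-\max(j,0)$. So $t=n$ if $s=0$, and $t=n-s+1$ if $s\ge1$. Truncate $L$ as in Section 7. The freedom that Proposition 5 could not control, in the top degree $R_n$, is what we now exploit.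

**Step 1: an isomorphism of dual modules.** We claim that there is an $S$-linear bijection $\bar\Psi:N_q\to N_L$ sending the image of $f$ to the image of $f$ for every $f\in\mathfrak m^n$. We use: for $s\ge2$, $n\ge s$ and $Q\in S$ with lowest-degree part $q$,
$$\mathfrak m^s\cap\big((Q)+\mathfrak m^{n+1}\big)=Q\mathfrak m^{s-2}+\mathfrak m^{n+1}.\tag{11.1}$$
The inclusion $\supseteq$ is clear. Conversely, if $Qg+f\in\mathfrak m^s$ with $f\in\mathfrak m^{n+1}$, then $Qg\in\mathfrak m^s$. If $g\notin\mathfrak m^{s-2}$, the lowest-degree part of $Qg$ would be $q$ times that of $g$, nonzero of degree $<s$, which is impossible. Recall that $N_Q=\mathfrak m^s/\big(\mathfrak m^s\cap((Q)+\mathfrak m^{n+1})\big)$.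

*Case $n=s\ge2$.* By (11.1), for $Q\in\{q,L\}$ the left side of (11.1) is $qS_{n-2}+\mathfrak m^{n+1}$. So $N_q=N_L$ as quotients of $\mathfrak m^n$; take $\bar\Psi$ to be the identity.

*Remaining cases: normalization.* Put $v=1+\sum_{3\le i\le t}L_i/q\in S$. Then $L\equiv qv+r\pmod{\mathfrak m^{n+1}}$ with $v(0)=1$ and $r\in\mathfrak m^{t+1}$. Choose $v'\in S$ with $vv'\equiv1\pmod{\mathfrak m^{n+1}}$ and put $\tilde L=q+v'r$. Then $v'L\equiv\tilde L$ and $L\equiv v\tilde L$ modulo $\mathfrak m^{n+1}$, so $(L)+\mathfrak m^{n+1}=(\tilde L)+\mathfrak m^{n+1}$.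

*Case $s\le1$.* Then $t=n$, so $r\in\mathfrak m^{n+1}$ and $(L)+\mathfrak m^{n+1}=(q)+\mathfrak m^{n+1}$. Also $(L)+\mathfrak m^s=\mathfrak m^s=(q)+\mathfrak m^s$. Take the identity.

*Case $s\ge2$, $n>s$.* Then $v'r\in\mathfrak m^{t+1}=\mathfrak m^{n-s+2}\subset\mathfrak m^3$, so (11.1) applies to $Q\in\{q,\tilde L\}$. Let $\tilde r$ be the degree-$(n-s+2)$ part of $v'r$. Since $g\mapsto qg$ is injective on $S_{s-2}$, there is a linear map $c_0:S_s\to S_n$ with $c_0(qg)=\tilde rg$ for $g\in S_{s-2}$; extend it arbitrarily from $qS_{s-2}$ to $S_s$. On $\mathfrak m^s/\mathfrak m^{n+1}$ let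
$$\Psi(f)=f+c_0(f_s),\qquad f_s\text{ the degree-}s\text{ part of }f.$$
It is $S$-linear, because $(\xi_if)_s=0$ and $\xi_ic_0(f_s)\in\mathfrak m^{n+1}$. It is bijective with inverse $f\mapsto f-c_0(f_s)$, since $c_0(f_s)$ has degree $n>s$. It is the identity on $\mathfrak m^{s+1}\supset\mathfrak m^n$. For $g\in\mathfrak m^{s-2}$,
$$\Psi(qg)=qg+\tilde rg_{s-2}\equiv\tilde Lg\pmod{\mathfrak m^{n+1}},$$
because $v'rg$ agrees with $\tilde rg_{s-2}$ up to degree $n$. So $\Psi$ maps $q\mathfrak m^{s-2}+\mathfrak m^{n+1}$ onto $\tilde L\mathfrak m^{s-2}+\mathfrak m^{n+1}$ and induces the required $\bar\Psi$. (For $n=4$, $s=2$, one choice of $c_0$ gives the dual of the repair (5.3), modulo $\mathcal P_1$.)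

**Step 2: back to polynomials.** Let $\Theta=\bar\Psi^*:K_n(L)/K_j(L)\to K_n(q)/K_j(q)$, using (7.1). It is an $S$-linear bijection, so it commutes with all $\tau_y$. Since $\bar\Psi$ maps the image of $\mathfrak m^n$ onto the image of $\mathfrak m^n$, and these are the annihilators of $K_k(q)/K_j(q)$ and $K_k(L)/K_j(L)$, $\Theta$ maps $K_k(L)/K_j(L)$ onto $\bar{\mathcal A}_k/\bar{\mathcal A}_j$. For $f\in S_n$, $\langle f,\Theta p\rangle=\langle\bar\Psi f,p\rangle=\langle f,p\rangle$, so $\Theta$ preserves degree-$n$ parts (these are well defined modulo $K_j$, as $j<n$).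

**Step 3: the map at $\mathbf a_0$.** Put $\Phi_{\mathbf a_0}=W\circ\Theta^{-1}:\bar{\mathcal A}_n/\bar{\mathcal A}_j\to\mathcal A_n(\mathbf a_0)/\mathcal A_j(\mathbf a_0)$. By Proposition 2 it is a bijection that commutes with $\tau_y$, $y\in\mathbb Z^d$, and maps $\bar{\mathcal A}_k/\bar{\mathcal A}_j$ onto $\mathcal A_k(\mathbf a_0)/\mathcal A_j(\mathbf a_0)$. If $p\in\bar{\mathcal A}_n$ has degree-$n$ part $p_n$, then $\iota_k^{\mathbf a_0}$ sends the class of $\Phi_{\mathbf a_0}(p)$ to $p_n+\bar{\mathcal A}_k=p+\bar{\mathcal A}_k$, because homogeneous parts of $\bar{\mathbf a}$-harmonic polynomials are $\bar{\mathbf a}$-harmonic. So (1) holds.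

**Step 4: the law $\delta_{\mathbf a_0}$.** Take $\Omega_0=\{\mathbf a_0\}$, which lies in $\mathcal F$ because $\mathcal F$ is countably generated and separates points. Conditions (1) and (3) are Step 3, and (2) is trivial.

**Step 5: the law $\mathbb P_{\mathbf a_0,G}$.** Take $\Omega_0=\Omega'$ and
$$\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)=u\circ F_{\mathbf a}^{-1}+\mathcal A_j(\mathbf a),\qquad u\text{ a representative of }\Phi_{\mathbf a_0}(p+\bar{\mathcal A}_j).$$
By (9.4) this is well defined, bijective, and maps $\bar{\mathcal A}_k/\bar{\mathcal A}_j$ onto $\mathcal A_k(\mathbf a)/\mathcal A_j(\mathbf a)$. By (9.4) and (9.5) with $i=k+1\ge1$, $\iota_k^{\mathbf a}$ is defined for every $\mathbf a\in\Omega'$ and satisfies $\iota_k^{\mathbf a}(u\circ F_{\mathbf a}^{-1}+\mathcal A_k(\mathbf a))=\iota_k^{\mathbf a_0}(u+\mathcal A_k(\mathbf a_0))$. So (1) follows from Step 3. For (2), fix $u$: on each ball $u\circ F_{\mathbf a}^{-1}$ depends only on finitely many labels, so it takes finitely many values, each on a measurable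 set; hence $\mathbf a\mapsto u\circ F_{\mathbf a}^{-1}\in H^1_{\rm loc}$ is measurable. For (3), (9.3) gives $F_{T_y\mathbf a}^{-1}(x)=F_{\mathbf a}^{-1}(x+y)-y$, so $(\tau_yu)\circ F_{T_y\mathbf a}^{-1}=\tau_y(u\circ F_{\mathbf a}^{-1})$; and $\tau_yu$ represents $\Phi_{\mathbf a_0}(\tau_yp+\bar{\mathcal A}_j)$ by Step 3.

**Step 6: the case of the conjecture.** For the conjecture's $j$, $k+1-\max(j,0)$ is $k+1$ if $k<m$ and $m+1$ if $k\ge m$, that is, $\min(k,m)+1$. Since $L_2=q$ and $L_3=0$, only $i\ge4$ matters. So the condition is empty if $\min(k,m)\le2$, in particular if $d\le6$ (then $m\le2$) or $k\le2$. The final statement of the theorem is Proposition 2. $\square$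

## 12. Two dimensions: a measurable choice of representatives

*Proof of Proposition C.* If $d=2$, then $m=0$, so $j=k$ for every $k$, and a canonical extension is a map on top-order quotients only. So $\iota_k^{-1}$ is the only candidate, and the work is in condition (2).

**Step 1: the data.** Let $\Omega_1\in\mathcal F$ be a full-measure event on which the Liouville theorem holds, $\Omega_0=\bigcap_{y\in\mathbb Z^d}T_y\Omega_1$, and $\Phi_{\mathbf a}=(\iota_k^{\mathbf a})^{-1}$. Then $\Omega_0$ is translation invariant and of full measure by (i). Condition (1) is immediate, and (3) is the canonicity of $\iota_k$.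

**Step 2: the set of admissible representatives is Borel.** $\Omega$ with $\mathcal F$ is standard Borel: it is a weak-$*$ compact metrizable subset of $L^\infty$ with its Borel $\sigma$-algebra. The space $H^1_{\rm loc}$ is Polish. For $p\in\bar{\mathcal A}_{k+1}$ let
$$E=\{(\mathbf a,u)\in\Omega_0\times H^1_{\rm loc}:-\nabla\cdot\mathbf a\nabla u=0,\ \lim_{r\to\infty}r^{-(k+1)}\|u-p\|_{\underline L^2(B_r)}=0\}.$$
For a fixed test function $\varphi$, $\int\nabla\varphi\cdot\mathbf a\nabla u$ is measurable in $\mathbf a$ (approximate the $L^1$ functions $\partial_i\varphi\,\partial_lu$ by $C_c^\infty$ functions) and continuous in $u$, hence jointly measurable; countably many $\varphi$ suffice. The norm is continuous in $u$ and in $r$, so the limit may be taken over rational $r$. Thus $E$ is Borel.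

**Step 3: the sections.** The section of $E$ at $\mathbf a$ is the set of representatives of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_k)$. Indeed, if $(\mathbf a,u)\in E$, then $u=O(r^{k+1})$ in $\underline L^2(B_r)$, so $u\in\mathcal A_{k+1}$ and $\iota_k^{\mathbf a}(u+\mathcal A_k)=p+\bar{\mathcal A}_k$. Conversely, if $\iota_k^{\mathbf a}(u+\mathcal A_k)=p+\bar{\mathcal A}_k$, then $\|u-p'\|_{\underline L^2(B_r)}=o(r^{k+1})$ for some $p'\in p+\bar{\mathcal A}_k$, and $p'-p=O(r^k)$. So each section is a nonempty translate of the finite-dimensional space $\mathcal A_k(\mathbf a)$, hence $\sigma$-compact.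

**Step 4: uniformization.** By the Arsenin–Kunugui theorem (a Borel subset of a product of a standard Borel space and a Polish space, all of whose sections are $\sigma$-compact, has a Borel uniformization; Kechris, *Classical Descriptive Set Theory*, Theorem 18.18), there is a Borel map $\mathbf a\mapsto u_{\mathbf a}$ on $\Omega_0$ with graph in $E$. This is (2). $\square$
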